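# Order-4 torsion in the integral cohomology of oriented Grassmannians

## 1. A guess from Ehresmann's theorem, and its first tests

Let $\mathrm{Gr}_k(n)$ be the Grassmannian of $k$-planes in $\mathbb R^n$, and let $\widetilde{\mathrm{Gr}}_k(n)=SO(n)/(SO(k)\times SO(n-k))$, $0<k<n$, be the Grassmannian of *oriented* $k$-planes. Forgetting the orientation is a double cover $p:\widetilde{\mathrm{Gr}}_k(n)\to\mathrm{Gr}_k(n)$. Ehresmann's theorem says that all torsion in $\mathrm H^*(\mathrm{Gr}_k(n);\mathbb Z)$ is 2-torsion, that is, killed by $2$. The answer that one would first guess for the double cover is the same: *all torsion in $\mathrm H^*(\widetilde{\mathrm{Gr}}_k(n);\mathbb Z)$ is killed by $2$.*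

The simplest cases agree. For $k=1$ we have $\widetilde{\mathrm{Gr}}_1(n)=S^{n-1}$, with no torsion at all. Taking orthogonal complements gives $\widetilde{\mathrm{Gr}}_k(n)\cong\widetilde{\mathrm{Gr}}_{n-k}(n)$, so $k=n-1$ is a sphere too. For $(k,n)=(2,4)$, splitting the 2-vector of an oriented plane into its self-dual and anti-self-dual parts gives $\widetilde{\mathrm{Gr}}_2(4)\cong S^2\times S^2$, again torsion free. In Section 4 we shall also do all of $k=2$, and $(3,6)$, by hand.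

One might try to prove the guess by transfer. Let $\tau$ be the orientation reversal and $p_!$ the transfer. If $x\in\mathrm H^*(\widetilde{\mathrm{Gr}}_k(n);\mathbb Z)$ is torsion, then $p_!x$ is torsion downstairs, so $2p_!x=0$ by Ehresmann. Since $p^*p_!x=x+\tau^*x$, we get $2x+2\tau^*x=0$. Here the argument stops. If $x$ had order $4$, then $2x$ would have order $2$ and the equation would read $\tau^*(2x)=2x$, which is no contradiction. Ehresmann's theorem controls $x+\tau^*x$, and not $x$.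

In fact the guess holds for $k\le4$ and fails for $\widetilde{\mathrm{Gr}}_5(10)$. We shall determine exactly when it fails.

## 2. The pairs $(k,n)$ with an element of order 4

Throughout, $0<k<n$, the integer $t$ is defined by $2^{t-1}<n\le2^t$, and
$$M=2^{t-1},\qquad j=n-M,\qquad K=n-k .$$
A **4-torsion class** is an integral cohomology class of exact order $4$.

**Theorem.** Let $0<k<n$, $2^{t-1}<n\le 2^t$, $M=2^{t-1}$, $j=n-M$, $K=n-k$.

* **A.** If $\min(k,K)\le4$, or if $n=2^t$ and $k$ is odd, then all torsion in $\mathrm H^*(\widetilde{\mathrm{Gr}}_k(n);\mathbb Z)$ is killed by $2$.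
* **B.** Let $k,K\ge5$, let $j\ge3$ or ($j=2$ and $k$ odd), and let $n<2^t$ or $k$ be even. Then $\mathrm H^{2^t-1}(\widetilde{\mathrm{Gr}}_k(n);\mathbb Z)$ has a class of order $4$.
* **C.** Let $M\ge16$, $k\ge6$ even, and (i) $j=1$, $K\ge7$, or (ii) $j\ge2$, $kj\le M$. Then $\mathrm H^{kj+M-1}(\widetilde{\mathrm{Gr}}_k(n);\mathbb Z)$ has a class of order $4$.
* **D.** $\mathrm H^*(\widetilde{\mathrm{Gr}}_k(n);\mathbb Z)$ contains an element of order $4$ if and only if $\min(k,K)\ge5$ and neither [$n=2^t$, $k$ odd] nor [$n=2^{t-1}+1$, $\min(k,K)=5$].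

The problem itself, from Ákos K. Matszangosz, Matthias Wendt, "4-torsion classes in the integral cohomology of oriented Grassmannians", arXiv:2403.06897 (2024), asks to prove or disprove four assertions. They mention two distinguished classes $d_n,a_n\in\mathrm H^*(\mathrm{Gr}_k(n);\mathbb F_2)$, of which only the degrees matter: for $2^{t-1}<n<2^t$, $\deg d_n=2^t-1$ and $\deg a_n=k(n-2^{t-1})+2^{t-1}-1$; for $n=2^t$, $\deg a_{2^t}=2^t-1$.

**Assertions.** All four of the following are true.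

1. For $k\le4$, all torsion in the integral cohomology of $\widetilde{\mathrm{Gr}}_k(n)$ is 2-torsion.
2. For $1<k<2^t-1$, $k$ odd, all torsion in the integral cohomology of $\widetilde{\mathrm{Gr}}_k(2^t)$ is 2-torsion.
3. Suppose $k\ge6$ is even and $k\le n-k$. Set $c=\min(k(n-2^{t-1})+2^{t-1}-2,\,2^t-2)$, which is $\min(\deg a_n,\deg d_n)-1$. Then there is a 4-torsion class in $\mathrm H^{c+1}(\widetilde{\mathrm{Gr}}_k(n);\mathbb Z)$.
4. Suppose $k\ge5$ is odd, $5\le k\le2^{t-1}<n<2^t$, $t\ge5$ and $k\le n-5$. Assume $2^t-1=\deg d_n<\deg a_n=k(n-2^{t-1})+2^{t-1}-1$, i.e. $n>\frac{k+1}k2^{t-1}$. Then there is a 4-torsion class in $\mathrm H^{2^t-1}(\widetilde{\mathrm{Gr}}_k(n);\mathbb Z)$.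

**Deduction of the assertions from A, B, C.** (1) and (2) are contained in A.

(4): $n>\frac{k+1}kM$ means $j>M/k\ge1$, so $j\ge2$. Also $k$ is odd, $k,K\ge5$ and $n<2^t$. Use B.

(3): Here $n\ge2k\ge12$, so $M\ge8$, and $c+1=\min(kj+M-1,2M-1)$.

Suppose $kj\le M$; then $c+1=kj+M-1$. If $M=8$, then $6j\le8$ gives $j=1$ and $n=9<12$, impossible. So $M\ge16$. If $j=1$, then $K\ge k\ge6$ and $K=M+1-k$ is odd, so $K\ge7$, and C(i) applies. If $j\ge2$, C(ii) applies.

Suppose $kj>M$; then $c+1=2M-1=2^t-1$. The case $j=1$ would give $k>M$, against $2k\le n=M+1$. The case $j=2$ would give $M/2<k\le M/2+1$, so $k=M/2+1$, which is odd; impossible. So $j\ge3$; as $k$ is even and $K\ge k\ge6$, B applies (also for $n=2^t$). $\square$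

It remains to prove A, B, C, D. The torsion-bounding half (A, and part of D) is a dimension count; the other half produces explicit classes and tests them on explicit homology classes.

## 3. Dual Stiefel–Whitney classes and $Sq^1$

Let $V$ be the tautological $k$-plane bundle, and
$$P=P_k=\mathbb F_2[w_2,\dots,w_k]=\mathrm H^*(BSO(k);\mathbb F_2),\qquad w_0=1,\ w_1=0,\ w_i=0\text{ for }i>k.$$
The operation $Sq^1$ is a derivation with $(Sq^1)^2=0$, and Wu's formula gives $Sq^1w_i=w_{i+1}$ for $i\ge2$ even and $Sq^1w_i=0$ for $i$ odd. In particular $Sq^1w_k=0$ always.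

Let $W=\sum w_i=E+O$ be the splitting into even- and odd-degree parts, and put $Q=W^{-1}=\sum_{m\ge0}h_m$, with $h_m=0$ for $m<0$. Then
$$h_m=\sum_{i\ge2}w_ih_{m-i}\qquad(m\ge1).\tag{3.1}$$
On $\widetilde{\mathrm{Gr}}_k(n)$ we have $h_m=w_m(V^\perp)$, so $h_m=0$ there for $m>n-k$. Three families of identities carry the whole lecture.

**First identity.** From $WQ=1$ we get $Q=WQ^2$, and $Q^2=\sum h_m^2$ lives in even degrees. Hence
$$h_{2l}=\sum_{i\text{ even}}w_ih_{l-i/2}^2,\qquad h_{2l+1}=\sum_{i\text{ odd}}w_ih^2_{(2l+1-i)/2}.\tag{3.2}$$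

**Second identity.** $Sq^1$ kills squares. Applying it to (3.2),
$$Sq^1h_{2l}=\sum_{i\ge2\text{ even}}w_{i+1}h_{l-i/2}^2=h_{2l+1},\qquad Sq^1h_{2l+1}=0.\tag{3.3}$$

**Third identity.** For $s\ge1$,
$$\sum_{i\text{ odd}}w_ih_{2^s-i}=0,\qquad\sum_{i\text{ even},\,i\ge0}w_ih_{2^s-i}=0.\tag{3.4}$$
Indeed $OQ=O(E+O)Q^2$, and its even-degree part is $O\cdot OQ^2=(OQ)^2$. Writing $\pi_m=[OQ]_m$ for the degree-$m$ part, this says $\pi_{2m}=\pi_m^2$. As $\pi_1=w_1=0$, we get $\pi_{2^s}=0$. The second sum is then $[WQ]_{2^s}-\pi_{2^s}=0$.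

**Example ($k=5$).** From (3.1): $h_2=w_2$, $h_3=w_3$, $h_4=w_2^2+w_4$, $h_5=2w_2w_3+w_5=w_5$, $h_6=w_2^3+w_3^2$. The first identity of (3.4) for $2^s=8$ reads $w_3h_5+w_5h_3=0$, which is visibly true.

## 4. Counting with $Sq^1$-homology

The purpose of this section is a criterion (Criterion 4.6) that bounds the torsion by computing in a quotient of $P$.

**Definition.** For an $\mathbb F_2$-vector space with an endomorphism $Sq^1$ of square zero, $H(\cdot)=\ker Sq^1/\mathrm{im}\,Sq^1$ is its *$Sq^1$-homology*.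

**Example.** Let $Sq^1x=y$, $Sq^1y=0$ on $\mathbb F_2[x,y]$. Then $Sq^1(x^ay^b)=a\,x^{a-1}y^{b+1}$; the kernel is spanned by the $x^ay^b$ with $a$ even, the image by those with $a$ even and $b\ge1$. So $H(\mathbb F_2[x,y])=\mathbb F_2[x^2]$.

A short exact sequence $0\to C'\to C\to\bar C\to0$ of such spaces gives an exact triangle with connecting map $\delta:H(\bar C)\to H(C')$; in finite dimension
$$\dim H(C)=\dim H(C')+\dim H(\bar C)-2\,\mathrm{rank}\,\delta.\tag{4.1}$$

**Regular sequences.** We use these textbook facts. Let $S$ be a polynomial ring over a field on $s$ generators of positive degree, and $f_1,\dots,f_s$ homogeneous elements of positive degree. If $S/(f_1,\dots,f_s)$ is finite dimensional, equivalently if the origin is the only common zero over the algebraic closure, then the $f_i$ form a regular sequence in any order, $S$ is free over the polynomial ring on $f_1,\dots,f_s$, and the quotient has Hilbert series $\prod(1-T^{\deg f_i})/\prod(1-T^{\deg x_i})$,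 hence dimension $\prod\deg f_i/\prod\deg x_i$.

**Lemma 4.2.** (a) For $N\ge1$, $P_k/(h_{N-k+1},\dots,h_N)$ is finite dimensional. (b) Let $R=\mathbb F_2[w_2,w_4,\dots,w_{2m}]$ and $\sum\bar h_l=(1+w_2+\dots+w_{2m})^{-1}$, $\deg\bar h_l=2l$. For $N\ge m$ the sequence $\bar h_{N-m+1},\dots,\bar h_N$ is regular in $R$ and the quotient has dimension $\binom Nm$.

*Proof.* (a) At a common zero over $\overline{\mathbb F}_2$, the recursion (3.1) gives $h_m=0$ for all $m>N$. So $1/(1+\sum w_is^i)$ is a polynomial in $s$. Two polynomials with product $1$ are constant, so $1+\sum w_is^i=1$ and all $w_i=0$. (If $h_0=1$ is among the relations, the quotient is zero.) (b) The same argument shows finite dimension; the relations have degrees $2(N-m+1),\dots,2N$ and the variables $2,4,\dots,2m$, so the dimension is $\frac{N!}{(N-m)!\,m!}$. $\square$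

**Step 1: reduction to a quotient of $P$.** Borel's presentation is $\mathrm H^*(\mathrm{Gr}_k(n);\mathbb F_2)=\mathbb F_2[w_1,\dots,w_k]/(\bar w_{n-k+1},\dots,\bar w_n)$, where $\bar w=w^{-1}$. The double cover is classified by $w_1=w_1(V)$. Hence
$$C=C_{k,n}:=\mathrm{coker}\bigl(w_1\text{ on }\mathrm H^*(\mathrm{Gr}_k(n);\mathbb F_2)\bigr)=P_k/J,\qquad J=(h_{n-k+1},\dots,h_n).\tag{4.3}$$
Let $\mathcal A=\ker w_1$. Both are $Sq^1$-stable since $Sq^1(w_1v)=w_1(w_1v+Sq^1v)$. The Gysin sequence gives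
$$0\to C\xrightarrow{p^*}\mathrm H^*(\widetilde{\mathrm{Gr}}_k(n);\mathbb F_2)\xrightarrow{p_!}\mathcal A\to0,$$
compatible with $Sq^1$, because the transfer $p_!$ is induced by a stable map. By Poincaré duality the annihilator of $\mathrm{im}(w_1)$ is $\ker(w_1)$, so $(v,c)\mapsto\int_{\mathrm{Gr}_k(n)}vc$ is a perfect pairing between $\mathcal A^i$ and $C^{D-i}$, $D=k(n-k)$. Into the top degree, $Sq^1$ is multiplication by $w_1(T\mathrm{Gr})=w_1(\mathrm{Hom}(V,V^\perp))=n\,w_1$; since $w_1v=0$, $\int Sq^1(vc)=n\int w_1vc=0$. So $Sq^1$ is self-adjoint for the pairing, $H(\mathcal A)$ is dual to $H(C)$, and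
$$\dim H\bigl(\mathrm H^*(\widetilde{\mathrm{Gr}}_k(n);\mathbb F_2)\bigr)\le\dim H(C)+\dim H(\mathcal A)=2\dim H(C).\tag{4.4}$$

**Step 2: what $Sq^1$-homology counts.** For a finite complex $X$,
$$\dim H(\mathrm H^*(X;\mathbb F_2))=\dim\mathrm H^*(X;\mathbb Q)+2\,\#\{\text{cyclic summands }\mathbb Z/2^r,\ r\ge2,\text{ of }\mathrm H^*(X;\mathbb Z)\}.\tag{4.5}$$
Indeed, over $\mathbb Z_{(2)}$ the cellular cochain complex splits, up to acyclic pieces, into copies of $\mathbb Z_{(2)}$ and of $\mathbb Z_{(2)}\xrightarrow{2^r}\mathbb Z_{(2)}$. Modulo $2$ a piece of the first kind gives one class with $Sq^1=0$. A piece of the second kind gives two classes; $Sq^1$, the mod 2 Bockstein, sends one to the other if $r=1$ and is zero if $r\ge2$.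

**Step 3: cohomology away from $2$.** Let $\mathbb F$ be a field of characteristic $\ne2$, $n\ge3$, $a=\lfloor k/2\rfloor$, $b=\lfloor K/2\rfloor$, $G_0=SO(n)$, $H_0=SO(k)\times SO(K)$. Since $BSO(n)$ is simply connected, the Eilenberg–Moore spectral sequence $\mathrm{Tor}_{\mathrm H^*(BG_0;\mathbb F)}(\mathbb F,\mathrm H^*(BH_0;\mathbb F))\Rightarrow\mathrm H^*(G_0/H_0;\mathbb F)$ converges. Recall that $\mathrm H^*(BSO(m);\mathbb F)$ is polynomial on $p_1,\dots,p_{(m-1)/2}$ for $m$ odd, and on $p_1,\dots,p_{m/2-1},e$ with $e^2=p_{m/2}$ for $m$ even. Modulo the images of the $p_i$ and $e$ of $BSO(n)$ we have $p(V)p(V^\perp)=1$. At a point over $\overline{\mathbb F}$ the polynomials $1+\sum p_i(V)s^i$ and $1+\sum p_i(V^\perp)s^i$ have product $1$, so both are $1$; all $p_i$ vanish, and then all Euler classes. So the quotient is finite dimensional.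

*$k,K$ not both odd.* Both rings have $\lfloor n/2\rfloor=a+b$ generators, so $\mathrm H^*(BH_0)$ is free over $\mathrm H^*(BG_0)$, Tor is concentrated in column $0$, the map $\mathrm H^*(BH_0;\mathbb F)\to\mathrm H^*(G_0/H_0;\mathbb F)$ is onto, and the dimension is a quotient of products of degrees. For $k,K$ both even it is
$$\frac{4^{a+b-1}(a+b-1)!\cdot2(a+b)}{(2\cdot4^{a-1}a!)(2\cdot4^{b-1}b!)}=2\binom{a+b}a;$$
for exactly one of them even, say $k$, it is $\frac{4^{a+b}(a+b)!}{(2\cdot4^{a-1}a!)(4^bb!)}=2\binom{a+b}a$. So the dimension is $2\binom{\lfloor n/2\rfloor}{\lfloor k/2\rfloor}$.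

*$k,K$ both odd.* Now $a+b=n/2-1$, the Euler class of $BSO(n)$ maps to $0$, and $\mathrm H^*(BH_0)$ is free over $\mathbb F[p_1,\dots,p_{n/2-1}]$ with quotient $A$ of dimension $\binom{n/2-1}a$, in degrees $\equiv0$ mod $4$. So $\mathrm{Tor}=A\otimes\Lambda(x_{n-1})$ in columns $0$ and $-1$, and no $d_r$ with $r\ge2$ is possible. The dimension is $2\binom{n/2-1}{(k-1)/2}$. As $n-1$ is odd, *the even-degree part of the cohomology lives in degrees $\equiv0$ mod $4$*.

The dimension is the same for $\mathbb Q$ and for $\mathbb F_p$ with $p$ odd. So there is no odd torsion.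

**Criterion 4.6.** Let $n\ge3$. If $\dim H(C_{k,n})\le\frac12\dim\mathrm H^*(\widetilde{\mathrm{Gr}}_k(n);\mathbb Q)$, then all torsion in $\mathrm H^*(\widetilde{\mathrm{Gr}}_k(n);\mathbb Z)$ is killed by $2$. For reference,
$$\tfrac12\dim\mathrm H^*(\widetilde{\mathrm{Gr}}_k(n);\mathbb Q)=\begin{cases}\binom{n/2-1}{(k-1)/2}&k,K\text{ odd},\\[2pt]\binom{\lfloor n/2\rfloor}{\lfloor k/2\rfloor}&\text{otherwise.}\end{cases}\tag{4.7}$$

*Proof.* By (4.4) and (4.5), there is no summand $\mathbb Z/2^r$ with $r\ge2$; there is no odd torsion by Step 3. $\square$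

**Test: $k=2$, $n\ge4$.** On $P_2=\mathbb F_2[w_2]$, $Sq^1=0$, $h_{2l}=w_2^l$, $h_{2l+1}=0$. So $C=\mathbb F_2[w_2]/(w_2^{\lfloor n/2\rfloor})$ and $\dim H(C)=\lfloor n/2\rfloor=\frac12\dim_{\mathbb Q}$. The guess holds.

**Test: $(k,n)=(3,6)$.** Here $h_4=w_2^2$, $h_5=0$, $h_6=w_2^3+w_3^2$, so $C=\mathbb F_2[w_2,w_3]/(w_2^2,w_3^2)$ with basis $1,w_2,w_3,w_2w_3$. Since $Sq^1w_2=w_3$ and $Sq^1(w_2w_3)=w_3^2=0$, $H(C)$ has basis $1,w_2w_3$. Its dimension $2$ equals $\binom21$. The guess holds.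

Note that (4.4) is only an upper bound. A large $H(C)$ does not prove that an element of order $4$ exists, so for that a different tool is needed.

## 5. The symmetric space $SU(5)/SO(5)$ inside $\widetilde{\mathrm{Gr}}_5(10)$

Let $\beta:\mathrm H^m(X;\mathbb F_2)\to\mathrm H^{m+1}(X;\mathbb Z)$ be the integral Bockstein; its mod 2 reduction is $Sq^1$.

**Lemma 5.1.** Let $X$ be a finite complex and $c\in\mathrm H^m(X;\mathbb F_2)$. (a) If there is a torsion class $\zeta\in\mathrm H_m(X;\mathbb Z)$ with $\langle c,\zeta\rangle=1$, then $\beta(c)\ne0$. (b) If $\beta(c)\ne0$ and $Sq^1c=0$, then $\mathrm H^{m+1}(X;\mathbb Z)$ has an element of order exactly $4$.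

*Proof.* (a) If $\beta(c)=0$, then $c$ is the reduction of an integral class $z$, and $\langle c,\zeta\rangle\equiv\langle z,\zeta\rangle=0$, since an integral class pairs to $0$ with torsion. Contradiction. (b) $\beta(c)$ reduces to $Sq^1c=0$, so $\beta(c)=2x$. Then $2x\ne0$ and $4x=2\beta(c)=0$. $\square$

**Example.** In the lens space $S^3/(\mathbb Z/4)$ let $c$ be the generator of $\mathrm H^1(\,\cdot\,;\mathbb F_2)$, the surjection $\mathbb Z/4\to\mathbb Z/2$. It lifts to $\mathbb Z/4$ coefficients, so $Sq^1c=0$; it is $1$ on the generator of $\mathrm H_1=\mathbb Z/4$. The lemma gives an element of order $4$ in $\mathrm H^2$, and indeed $\mathrm H^2=\mathbb Z/4$.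

Now we test the guess at $(5,10)$. We need a mod 2 class with $Sq^1=0$, and a torsion homology class that sees it.

*The class.* By (3.2) for $k=5$, with $X:=h_4^2+h_3h_5=w_2^4+w_4^2+w_3w_5$,
$$h_{11}=w_3h_4^2+w_5h_3^2=w_3X,\qquad h_{13}=w_3h_5^2+w_5h_4^2=w_5X .$$
Also $Sq^1X=0$. So for $c:=w_2w_4X$, of degree $14$,
$$Sq^1c=(w_3w_4+w_2w_5)X=w_4h_{11}+w_2h_{13},$$
which is $0$ on $\widetilde{\mathrm{Gr}}_5(10)$, where $h_m=0$ for $m>5$.

*The homology class.* View $\mathbb R^{10}=\mathbb C^5$. The orbit of the oriented plane $\mathbb R^5\subset\mathbb C^5$ under $SU(5)$ is $\mathcal Y=SU(5)/SO(5)$, a closed manifold of dimension $24-10=14$. It is simply connected, hence orientable. Let $f:\mathcal Y\to\widetilde{\mathrm{Gr}}_5(10)$ be the inclusion, $E=f^*V$. Then $E\otimes\mathbb C$ is trivial, so $w_i(E)^2=c_i(E\otimes\mathbb C)=0$ mod 2; we prove in Section 9 that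
$$\mathrm H^*(\mathcal Y;\mathbb F_2)=\mathbb F_2[w_2,w_3,w_4,w_5]/(w_2^2,w_3^2,w_4^2,w_5^2).$$
Therefore $f^*c=w_2w_4\cdot w_3w_5$, the top class, and $\langle c,f_*[\mathcal Y]\rangle=1$. Finally $f_*[\mathcal Y]$ is torsion: $5$ and $5$ are odd and $14\equiv2$ mod $4$, so $\mathrm H_{14}(\widetilde{\mathrm{Gr}}_5(10);\mathbb Q)=0$ by Section 4, Step 3.

By Lemma 5.1, $\mathrm H^{15}(\widetilde{\mathrm{Gr}}_5(10);\mathbb Z)$ has an element of order $4$, and the guess is false. Two remarks. First, pulling $\beta(c)$ back to $\mathcal Y$ would show nothing, because $\mathrm H^{15}(\mathcal Y;\mathbb Z)=0$; what detects $\beta(c)$ is that the fundamental class becomes torsion in the Grassmannian. Second, by (4.4) and (4.5), $2\dim H(C_{5,10})\ge12+2$, so $\dim H(C_{5,10})\ge7>6=\binom42$: Criterion 4.6 fails here, as it must.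

The proofs of B and C do the same in families: general $k$ needs a more general $c$ (Section 8), and general $n$ needs bundles with fiber $SU(5)/SO(5)$ or $SU(6)/SO(6)$ (Section 9). First we find out where the guess is true.

## 6. The case $\min(k,n-k)\le4$: dividing by $w_3$

**Lemma 6.1 (colon ideals).** For an ideal $J$ let $(J:x)=\{f: xf\in J\}$. Let $x$ be one of the variables of $P$ and $J=(a_1,\dots,a_r,xb_1,\dots,xb_s)$, where the $a_i$ reduce to a regular sequence in $P/(x)$. Then $(J:x)=(a_1,\dots,a_r,b_1,\dots,b_s)$.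

*Proof.* The inclusion $\supseteq$ is clear. Let $xf=\sum\alpha_ia_i+x\sum\beta_lb_l$. Modulo $x$, $(\alpha_i)$ is a syzygy of a regular sequence, hence a combination of Koszul syzygies: $\alpha_i=\sum_l\tau_{il}a_l+x\alpha_i'$ with $\tau$ symmetric with zero diagonal. In characteristic $2$, $\sum_{i,l}\tau_{il}a_ia_l=0$. So $xf=x(\sum\alpha_i'a_i+\sum\beta_lb_l)$; cancel $x$. $\square$

**Example.** In $\mathbb F_2[w_2,w_3]$, $J=(w_2^2,w_3\cdot w_3)$ and $x=w_3$: $(J:w_3)=(w_2^2,w_3)$. The hypothesis matters: for $J=(w_2w_3)$ with $a_1=w_2w_3$, which is $0$ modulo $w_3$, the colon ideal is $(w_2)\ne(w_2w_3)$.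

By duality we may assume $k\le n-k$ and $k\le4$. For $k=1$ we have a sphere, and $k=2$ was done in Section 4. Let $k\in\{3,4\}$, so $n\ge2k$.

**Step 1: split off $w_3$.** The ideal $J$ of (4.3) contains all $h_m$ with $m>n-k$ by (3.1), so it is $Sq^1$-stable by (3.3); since $Sq^1w_3=0$, so is $(J:w_3)$. Put $\bar C=C/w_3C$ and $C'=P/(J:w_3)$; multiplication by $w_3$ is an isomorphism $C'\cong w_3C$ commuting with $Sq^1$. On $\bar C$ we have $Sq^1=0$, because $Sq^1w_2=w_3$ and $Sq^1w_4=0$. For $f\in\mathbb F_2[w_2]$ ($k=3$) or $f\in\mathbb F_2[w_2,w_4]$ ($k=4$), $Sq^1f=w_3\,\partial f/\partial w_2$. So (4.1) reads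
$$\dim H(C)=\dim\bar C+\dim H(C')-2\,\mathrm{rank}\,\delta,\qquad\delta[f]=[\partial f/\partial w_2]\in H(C'),\tag{6.2}$$
and the image of $\delta$ is spanned by the classes of all monomials $w_2^{2i}w_4^l$ ($l=0$ if $k=3$).

**Step 2: $\dim\bar C$ is the rational number (4.7).** Modulo $w_3$ the odd $h$'s vanish and $h_{2l}\mapsto\bar h_l$ with $\sum\bar h_l=(1+w_2+w_4)^{-1}$ ($w_4=0$ if $k=3$). For $k=3$: $\bar h_l=w_2^l$, and the smallest even index among $n-2,n-1,n$ is $n-2$ or $n-1$, so $\bar C=\mathbb F_2[w_2]/(w_2^r)$ with $r=n/2-1$ ($n$ even) or $r=(n-1)/2$ ($n$ odd). For $k=4$, $N=\lfloor n/2\rfloor$: the even indices among $n-3,\dots,n$ are $2N-2$ and $2N$, so $\bar C=\mathbb F_2[w_2,w_4]/(\bar h_{N-1},\bar h_N)$, of dimension $\binom N2$ by Lemma 4.2(b). These agree with (4.7).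

So it suffices to prove the following, for then $\dim H(C)=\dim\bar C$ and Criterion 4.6 applies.

**Claim 6.3.** $\dim H(C')=2\,\mathrm{rank}\,\delta$.

**Step 3: linearize over squares.** Let $\varphi$ be Frobenius, $\Phi=\varphi(P)$ the ring of squares, $J_N=(h_{N-k+1},\dots,h_N)$, $D_N=\Phi/\varphi(J_N)\cong P/J_N$ (finite dimensional by Lemma 4.2), and $d_N=\dim D_N/w_3^2D_N$. $P$ is free over $\Phi$ on $\{1,w_2,w_3,w_2w_3\}$, times $\{1,w_4\}$ if $k=4$. $Sq^1$ is $\Phi$-linear: $w_2\mapsto w_3\mapsto0$, $w_2w_3\mapsto w_3^2$, and $w_4$ is a constant for it. By (3.2),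
$$h_{2l+1}=w_3h_{l-1}^2,\qquad h_{2l}=h_l^2+w_2h_{l-1}^2+w_4h_{l-2}^2\quad(\text{last term only for }k=4).\tag{6.4}$$
For a finite-dimensional $\Phi$-module $D$ consider the complex $D\{1,w_2,w_3,w_2w_3\}$. The part $w_2D\to w_3D$ is an isomorphism, and $w_2w_3D\to D$ is multiplication by $w_3^2$. So its homology is
$$D/w_3^2D\ \oplus\ w_2w_3\ker(w_3^2|D),\quad\text{of dimension }2\dim D/w_3^2D.\tag{6.5}$$
Note that $D_N/w_3^2D_N$ is a quotient of $\mathbb F_2[w_2^2]$ or $\mathbb F_2[w_2^2,w_4^2]$, so it is spanned by the monomials $w_2^{2i}$, or $w_2^{2i}w_4^{2l}$.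

**Step 4: the four cases.**

*$k=4$, $n=2N$.* By (6.4), $J=(h_{2N-2},h_{2N},w_3h_{N-3}^2,w_3h_{N-2}^2)$. Modulo $w_3$ the first two become $\bar h_{N-1},\bar h_N$, a regular sequence, so Lemma 6.1 gives $(J:w_3)=(h_{2N-2},h_{2N},h_{N-3}^2,h_{N-2}^2)$. By (6.4), $h_{2N-2}\equiv h_{N-1}^2$ modulo $h_{N-2}^2,h_{N-3}^2$, and then $h_{2N}\equiv h_N^2$. So the ideal is $(h_{N-3}^2,h_{N-2}^2,h_{N-1}^2,h_N^2)=P\varphi(J_N)$, and $C'=D_N\{1,w_2,w_3,w_2w_3\}\otimes\{1,w_4\}$. By (6.5), $\dim H(C')=4d_N$. The classes $w_2^{2i}w_4^l$ span exactly the summand $D_N/w_3^2D_N\otimes\{1,w_4\}$, so $\mathrm{rank}\,\delta=2d_N$.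

*$k=4$, $n=2N+1$.* Now $J=(h_{2N-2},h_{2N},w_3h_{N-2}^2,w_3h_{N-1}^2)$, and Lemma 6.1 gives
$$(J:w_3)=(h_{2N-2},h_{2N},h_{N-2}^2,h_{N-1}^2)=(h_N^2,h_{N-1}^2,h_{N-2}^2,w_4h_{N-3}^2),$$
since modulo $h_{N-1}^2,h_{N-2}^2$ we have $h_{2N-2}\equiv w_4h_{N-3}^2$ and $h_{2N}\equiv h_N^2$. Decompose $P=P_0\oplus w_4P_0$ with $P_0=\Phi\{1,w_2,w_3,w_2w_3\}$, a subring; both summands are $Sq^1$-stable. All four generators are homogeneous for this $\mathbb Z/2$-grading, so the ideal is $P_0U_0\oplus w_4P_0U_1$, where $U_0,U_1$ are ideals of $\Phi$. The even part is generated by $h_N^2,h_{N-1}^2,h_{N-2}^2$ and $w_4\cdot w_4h_{N-3}^2$, so $U_0=\varphi\bigl((h_N,h_{N-1},h_{N-2},w_4h_{N-3})\bigr)=\varphi(J_{N+1})$, because $h_{N+1}=w_2h_{N-1}+w_3h_{N-2}+w_4h_{N-3}$. The odd part gives $U_1=\varphi(J_N)$. By (6.5), $\dim H(C')=2d_{N+1}+2d_N$; and $\delta$ has image $D_{N+1}/w_3^2\oplus w_4D_N/w_3^2$, of rank $d_{N+1}+d_N$.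

*$k=3$, $n=2N+1$.* $J=(w_3h_{N-2}^2,h_{2N},w_3h_{N-1}^2)$ and $h_{2N}\equiv w_2^N$ mod $w_3$. By Lemma 6.1, $(J:w_3)=(h_{N-2}^2,h_{N-1}^2,h_{2N})=P\varphi(J_N)$, as $h_{2N}=h_N^2+w_2h_{N-1}^2$. So $\dim H(C')=2d_N$ and $\mathrm{rank}\,\delta=d_N$.

*$k=3$, $n=2N$.* By (3.1), $h_{2N}=w_2h_{2N-2}+w_3h_{2N-3}$, and $h_{2N-3}=w_3h_{N-3}^2$, so $J=(h_{2N-2},\,w_3h_{N-2}^2,\,w_3\cdot w_3h_{N-3}^2)$. As $h_{2N-2}\equiv w_2^{N-1}$ mod $w_3$, Lemma 6.1 gives
$$(J:w_3)=(h_{2N-2},h_{N-2}^2,w_3h_{N-3}^2)=(h_{N-1}^2,h_{N-2}^2,w_3h_{N-3}^2).$$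
Split $P=\Phi\{1,w_2\}\oplus\Phi\{w_3,w_2w_3\}$. The first part of the ideal is generated over $\Phi\{1,w_2\}$ by $\varphi\bigl((h_{N-1},h_{N-2},w_3h_{N-3})\bigr)=\varphi(J_N)$, as $h_N=w_2h_{N-2}+w_3h_{N-3}$. The second part comes from $\varphi\bigl((h_{N-1},h_{N-2},h_{N-3})\bigr)=\varphi(J_{N-1})$. So $C'=D_N\{1,w_2\}\oplus D_{N-1}\{w_3,w_2w_3\}$. Here $Sq^1$ is the projection $w_2D_N\to w_3D_{N-1}$, which is onto, and $w_3^2:w_2w_3D_{N-1}\to D_N$, whose image is $w_3^2D_N$, of dimension $\dim D_N-d_N$. Hence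
$$\dim H(C')=d_N+(\dim D_N-\dim D_{N-1})+(\dim D_{N-1}-\dim D_N+d_N)=2d_N,$$
and $\mathrm{rank}\,\delta=d_N$, since the classes $w_2^{2i}$ span $D_N/w_3^2D_N$.

This proves Claim 6.3, hence Assertion (1) and the first half of A. $\square$

## 7. The case $n=2^t$, $k$ odd: pairs $(h_{2l},Sq^1h_{2l})$

For $k\ge5$, $Sq^1$ does not vanish modulo $w_3$. When $n=2^t$ and $k$ is odd, however, the relations come in pairs $u,Sq^1u$, and the following lemma tells how $Sq^1$-homology changes when a pair is divided out.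

**Lemma 7.1.** Let $R$ be a commutative $\mathbb F_2$-algebra with a derivation $Sq^1$, $(Sq^1)^2=0$, and $u,\,v=Sq^1u$ a regular sequence. Then
$$H(R)\xrightarrow{u^2}H(R)\to H(R/(u,v))\to H(R)\xrightarrow{u^2}H(R)$$
is exact, the second map being induced by the projection.

**Example.** $R=\mathbb F_2[x,y]$, $Sq^1x=y$, $u=x$: $H(R)=\mathbb F_2[x^2]$, $u^2$ acts injectively, and indeed $H(R/(x,y))=\mathbb F_2=\mathbb F_2[x^2]/(x^2)$.

*Proof.* Let $\mathcal T=R\otimes\Lambda(\epsilon_u,\epsilon_v)$ with the Koszul differential $\partial$, $\epsilon_u\mapsto u$, $\epsilon_v\mapsto v$. Extend $Sq^1$ to a derivation of $\mathcal T$ by $Sq^1\epsilon_u=\epsilon_v$, $Sq^1\epsilon_v=0$. Then $(Sq^1)^2=0$. The commutator of $\partial$ and $Sq^1$ is a derivation; it vanishes on $R$ and on $\epsilon_v$, and on $\epsilon_u$ because $\partial\epsilon_v=v=Sq^1u$. So $\partial Sq^1=Sq^1\partial$ and $d=\partial+Sq^1$ has $d^2=0$.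

*$H(\mathcal T)=H(R/(u,v))$.* The augmentation $\mathcal T\to R/(u,v)$ is a surjective chain map. Its kernel is the total complex of $0\to A_2\xrightarrow\partial A_1\xrightarrow\partial A_0\to0$ with $A_2=R\epsilon_u\epsilon_v$, $A_1=R\epsilon_u\oplus R\epsilon_v$, $A_0=(u,v)$, which is exact by regularity. It has the subcomplex $A_2\oplus\partial A_2$ with quotient $A_1/\partial A_2\oplus A_0$; both are cones of isomorphisms given by $\partial$, hence acyclic.

*The filtration.* $F=R\oplus R\epsilon_u\oplus R\epsilon_v$ is a subcomplex, and $F/R$ is the cone of the identity ($a\epsilon_u\mapsto Sq^1(a)\epsilon_u+a\epsilon_v$), hence acyclic; so $H(F)=H(R)$. Also $\mathcal T/F\cong(R,Sq^1)$. The exact triangle of $F\subset\mathcal T$ is the asserted sequence once the connecting map is known. For a cycle $a\in R$,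
$$d(a\epsilon_u\epsilon_v)=a(u\epsilon_v+v\epsilon_u)=d(au\,\epsilon_u)+au^2,$$
since $d(au\,\epsilon_u)=au^2+av\,\epsilon_u+au\,\epsilon_v$. So the connecting map is multiplication by $u^2$. $\square$

**Step 1: the relations form pairs.** Let $n=2^t$, $k=2m+1$, $1<k<2^t-1$, $N=n/2$; so $m\le N-2$. By (3.4), $h_n=\sum_{i\text{ even},\,2\le i\le k-1}w_ih_{n-i}$, so $h_n$ is redundant in $J$. Hence $C=P/(h_{n-k+1},\dots,h_{n-1})$: there are $k-1$ relations in $k-1$ variables with finite-dimensional quotient, a regular sequence. It consists of the pairs $(h_{2l},\,h_{2l+1}=Sq^1h_{2l})$ for $N-m\le l\le N-1$.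

**Step 2: $H(P)$.** As $P=\bigotimes_{i=1}^m\mathbb F_2[w_{2i},w_{2i+1}]$, Künneth and the example of Section 4 give $H(P)=Z_0:=\mathbb F_2[w_2^2,w_4^2,\dots,w_{2m}^2]$. It injects into the quotient of $P$ by the odd $w$'s, on which $Sq^1=0$; so classes can be identified there, and $[h_{2l}^2]=\bar h_l^2$ with $\sum\bar h_l=(1+w_2+\dots+w_{2m})^{-1}$. By Lemma 4.2(b), applied to $\bar h_{N-m},\dots,\bar h_{N-1}$, and Frobenius, $\bar h_{N-m}^2,\dots,\bar h_{N-1}^2$ is a regular sequence in $Z_0$ with quotient of dimension $\binom{N-1}m$.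

**Step 3: induction.** Let $R_i$ be the quotient of $P$ by the first $i$ pairs; the next pair is a regular sequence in $R_i$. If $H(R_i)$ is $Z_0$ modulo the first $i$ squares, then the next square acts injectively on it, and Lemma 7.1 shows that $H(R_{i+1})$ is $Z_0$ modulo the first $i+1$ squares. By induction $H(C)\cong Z_0/(\bar h_{N-m}^2,\dots,\bar h_{N-1}^2)$, of dimension $\binom{N-1}m$, which is (4.7). Criterion 4.6 proves Assertion (2). For $k=1$ or $k=2^t-1$ we have a sphere, so A is proved. $\square$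

Step 1 used (3.4) in degree $n$, that is, $n=2^t$. For $(5,10)$ it breaks down: if $h_{10}$ were in $(h_6,h_7,h_8,h_9)$, these four relations in the variables of degrees $2,3,4,5$ would have a finite-dimensional quotient, of dimension $\frac{6\cdot7\cdot8\cdot9}{2\cdot3\cdot4\cdot5}=25.2$, which is absurd.

## 8. The classes $c_t$ for general $k$

We now generalize the class $w_2w_4(h_4^2+h_3h_5)$ of Section 5. Let $M=2^{t-1}\ge4$. Define in $P_k$ (sums over even $i,l$)
$$c_t=\sum_{2\le i<l\le k}w_iw_l\bigl(h^2_{M-1-(i+l)/2}+h_{M-1-i}h_{M-1-l}\bigr),\qquad\tilde c_t=\begin{cases}c_t&k\text{ odd},\\c_t+w_kh_{2M-2-k}&k\text{ even,}\end{cases}$$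
of degree $2M-2=2^t-2$. For $k=5$, $M=8$, the only pair is $(i,l)=(2,4)$ and we recover $w_2w_4(h_4^2+h_5h_3)$.

**Lemma 8.1.** $Sq^1\tilde c_t=\sum_{l\text{ even},\,2\le l<k}w_lh_{2M-1-l}$.

*Proof.* All indices $i,l$ are even and $\ge2$. By the product rule and symmetry, $Sq^1$ of the first part of $c_t$ is
$$\sum_{i\ne l}w_{i+1}w_lh^2_{M-1-(i+l)/2}=\sum_{i,l}w_{i+1}w_lh^2_{M-1-(i+l)/2}+\sum_iw_iw_{i+1}h^2_{M-1-i}.$$
Since $M-1-i$ is odd, $Sq^1h_{M-1-i}=0$, and $Sq^1$ of the second part is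
$$\sum_{i\ne l}w_{i+1}w_lh_{M-1-i}h_{M-1-l}=\Bigl(\sum_iw_{i+1}h_{M-1-i}\Bigr)\Bigl(\sum_lw_lh_{M-1-l}\Bigr)+\sum_iw_iw_{i+1}h_{M-1-i}^2 .$$
The first factor is $\sum_{r\text{ odd}}w_rh_{M-r}=0$ by (3.4). Adding, the two diagonal sums cancel, and with $r=i+1$
$$Sq^1c_t=\sum_{l}w_l\sum_{r\text{ odd}}w_rh^2_{(2M-1-l-r)/2}=\sum_{l\text{ even},\,2\le l\le k}w_lh_{2M-1-l}$$
by (3.2). For $k$ even, $Sq^1(w_kh_{2M-2-k})=w_kh_{2M-1-k}$ by (3.3), which removes $l=k$. $\square$

**Corollary 8.2.** (a) On $\widetilde{\mathrm{Gr}}_k(n)$, $2^{t-1}<n\le2^t$, we have $Sq^1\tilde c_t=0$ if $n<2^t$, or if $n=2^t$ and $k$ is even. (b) Let $M\ge8$, $k$ even, $k<M$, $n=M+j$ with $1\le j\le M$. Then $c'=w_k^j\,\tilde c_{t-1}\in\mathrm H^{kj+M-2}(\widetilde{\mathrm{Gr}}_k(n);\mathbb F_2)$ satisfies $Sq^1c'=0$.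

*Proof.* (a) The indices $2M-1-l$ are $\ge2M-k$ for $k$ odd and $\ge2M-k+1$ for $k$ even, so they exceed $n-k$, and these $h$'s vanish.

(b) As $Sq^1w_k=0$, Lemma 8.1 with $M/2$ in place of $M$ gives $Sq^1c'=w_k^j\sum_{l\text{ even},\,2\le l<k}w_lh_{M-1-l}$. Let $\iota:\widetilde{\mathrm{Gr}}_k(M)\to\widetilde{\mathrm{Gr}}_k(n)$ be the inclusion. It is the zero locus of the section $V\subset\mathbb R^n\to\mathbb R^j$ of $\mathrm{Hom}(V,\mathbb R^j)$. At a zero, $\mathbb R^j\subset V^\perp$, and the derivative $\mathrm{Hom}(V,V^\perp)\to\mathrm{Hom}(V,\mathbb R^j)$ is onto; so the zero locus is transverse. The top Stiefel–Whitney class of $\mathrm{Hom}(V,\mathbb R^j)$ is $w_k^j$, hence $w_k^jz=\iota_!\iota^*z$ for all $z$. And $\iota^*h_{M-1-l}=0$, because $l\le k-2$ gives $M-1-l\ge M-k+1$, which exceeds the rank $M-k$ of the complement on $\widetilde{\mathrm{Gr}}_k(M)$. $\square$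

## 9. Bundles of special Lagrangian subspaces

Now we build the test manifolds.

**Definition.** Let $r\in\{5,6\}$ and let $\omega$ be a complex rank-$r$ bundle with $SU(r)$-structure over a simply connected closed oriented manifold $\mathfrak B$. Let $\pi:\mathcal Y\to\mathfrak B$ be the associated bundle with fiber $SU(r)/SO(r)$, the orbit of the oriented plane $\mathbb R^r\subset\mathbb C^r$. It carries a tautological oriented real rank-$r$ bundle $E$ with $E\otimes\mathbb C=\omega$ and $\omega_{\mathbb R}=E\oplus iE$ orthogonally.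

**Example.** For $r=5$ and $\mathfrak B$ a point this is the manifold $SU(5)/SO(5)$ of Section 5.

The fiber is simply connected, so $\mathcal Y$ is a simply connected closed manifold, which we orient. The fiber dimension is $r^2-1-\frac{r(r-1)}2=2+3+\dots+r$, that is, $14$ for $r=5$ and $20$ for $r=6$.

**The mod 2 cohomology of $\mathcal Y$.** In $SU(r)/SO(r)\to BSO(r)\to BSU(r)$ the class $c_i$ maps to $w_{2i}(E\oplus E)=w_i^2$. So $\mathrm H^*(BSO(r);\mathbb F_2)$ is free over $\mathrm H^*(BSU(r);\mathbb F_2)$, and Eilenberg–Moore gives $\mathrm H^*(SU(r)/SO(r);\mathbb F_2)=\mathbb F_2[w_2,\dots,w_r]/(w_2^2,\dots,w_r^2)$. By Leray–Hirsch, $\mathrm H^*(\mathcal Y;\mathbb F_2)$ is free over $\mathrm H^*(\mathfrak B;\mathbb F_2)$ on the squarefree monomials in $w_i=w_i(E)$. Moreover $w_i^2=c_i(\omega)$ mod 2 comes from the base, and fiber integration $\pi_!$ is the coefficient of $w_2w_3\cdots w_r$: all other squarefree monomials have degree less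 than the fiber dimension.

**Lemma 9.1.** Let $M=2^{t-1}\ge4$, let $A$ be a complex vector bundle on $\mathfrak B$, $V=E\oplus A$ of real rank $k$, $\gamma=c(\omega)^{-1}$ mod 2, and $\gamma_d$ its part of real degree $d$. Then $\pi_!(c_t(V))$ for $r=5$, and $\pi_!(w_6(E)c_t(V))$ for $r=6$, both equal $\gamma_{M-8}^2+\gamma_{M-6}\gamma_{M-10}$. For any $b\in\mathrm H^*(\mathfrak B;\mathbb F_2)$, $\pi_!(b\,h_m(V))=0$.

*Proof.* *Step 1: the classes of $V$ in terms of those of $E$.* Put $\alpha=w(A)$, $\theta=w(V)^{-2}=\gamma\alpha^{-2}$ (as $w(E)^2=c(\omega)$), and $\lambda=\alpha\theta$. All live in even degrees of $\mathrm H^*(\mathfrak B;\mathbb F_2)$, and $\alpha\lambda=\gamma$. For even $i$,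
$$w_i(V)=\alpha_i+w_2\alpha_{i-2}+w_4\alpha_{i-4}+w_6\alpha_{i-6}\qquad(w_6=0\text{ if }r=5).$$
From $Q=WQ^2$, $h_m(V)=[w(V)\theta]_m=[w(E)\lambda]_m$, which is linear in $1$ and the $w_p(E)$; this gives the last claim. For odd $m$, $h_m(V)=w_3\lambda_{m-3}+w_5\lambda_{m-5}$. For every $m$, $h_m(V)^2=\theta_{2m}$.

*Step 2: which coefficient is needed.* In both cases it is the coefficient of $w_2w_3w_4w_5$ in $c_t(V)$. For $r=5$ this is the description of $\pi_!$. For $r=6$, a squarefree monomial containing $w_6$ loses its $w_6$ after multiplication by $w_6$, as $w_6^2=c_6(\omega)$, so it does not contribute.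

*Step 3: the coefficient.* In the first part of $c_t$ each term $w_iw_l\theta_{2M-2-i-l}$ involves at most two generators, so it contributes $0$. In the second part we have products of four forms that are linear in the generators and $1$, so to get $w_2w_3w_4w_5$ each factor must supply one generator. As $M-1-i$ and $M-1-l$ are odd, $w_2w_4$ must come from $w_iw_l$ and $w_3w_5$ from $h_{M-1-i}h_{M-1-l}$. So the contribution is $\sum_{i<l}(F(i,l)+F(l,i))$ with
$$F(i,l)=\alpha_{i-2}\alpha_{l-4}\bigl(\lambda_{M-4-i}\lambda_{M-6-l}+\lambda_{M-6-i}\lambda_{M-4-l}\bigr).$$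
Since $F(i,i)=0$ in characteristic $2$, this is $\sum_{i,l}F(i,l)$ over all even $2\le i,l\le k$. As $\alpha_d=0$ for $d>k-r$ and $r\ge4$, nonzero terms have $i\le k-r+2\le k$ and $l\le k-r+4\le k$ anyway, so the ranges impose no restriction. The sum factors as
$$[\alpha\lambda]_{M-6}[\alpha\lambda]_{M-10}+[\alpha\lambda]_{M-8}^2=\gamma_{M-6}\gamma_{M-10}+\gamma_{M-8}^2.\qquad\square$$

## 10. Order 4 in degree $2^t-1$: proof of Theorem B

**Step 1: $k,K$ odd $\ge5$, $k+K=M+2$, $M\ge8$. We show $\beta(c_t)\ne0$ on $\widetilde{\mathrm{Gr}}_k(M+2)$.** Put $r_0=(M-8)/4\in\mathbb Z_{\ge0}$, $a=k-5$, $b=K-5$; these are even and $a+b=4r_0$. Let $G=\mathrm{Gr}_2(\mathbb H^{r_0+2})$ with tautological bundle $S$ (complex rank $4$) and complement $S^\perp$ (complex rank $2r_0$). Let $\mathfrak B\to G$ be the bundle of complex $a/2$-planes $A\subset S^\perp$, let $B$ be the complement of $A$ in $S^\perp$, of rank $b/2$, and let $\omega=S\oplus\mathbb C$, with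 structure group $Sp(2)\subset SU(5)$. Then
$$\omega\oplus A\oplus B=\mathbb C^{2r_0+5}=\mathbb R^{M+2},$$
and $V=E\oplus A$, $V^\perp=iE\oplus B$ define $f:\mathcal Y\to\widetilde{\mathrm{Gr}}_k(M+2)$. All of $G,\mathfrak B,\mathcal Y$ are simply connected closed manifolds, which we orient. (For $M=8$ this is Section 5.)

*The pairing.* Here $\gamma=c(S)^{-1}=c(S^\perp)$, so $\gamma_{M-8}=c_{2r_0}(S^\perp)$ and $\gamma_{M-6}=0$. By Lemma 9.1, $\pi_!(f^*c_t)=c_{2r_0}(S^\perp)^2$.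

We have $\int_Gc_{2r_0}(S^\perp)^2=\pm1$: project two $\mathbb H$-independent vectors $u,v$ to $S^\perp$ to get a section of $S^\perp\oplus S^\perp$. Its only zero is $S_0=\mathrm{span}_{\mathbb H}(u,v)$, and it is transverse, since $\phi\mapsto(\phi u,\phi v)$ is an isomorphism $\mathrm{Hom}_{\mathbb H}(S_0,S_0^\perp)\to(S_0^\perp)^2$.

Let $\eta=c_{b/2}(B)^{a/2}\in\mathrm H^{ab/2}(\mathfrak B;\mathbb Z)$. It restricts to $\pm$ the point class on the fibers $\mathrm{Gr}_{a/2}(\mathbb C^{2r_0})$ of $\mathfrak B\to G$: project $a/2$ independent vectors to $B$; the only zero is their span, transverse by the same argument over $\mathbb C$. Let $\zeta\in\mathrm H_{2M-2}(\mathcal Y;\mathbb Z)$ be Poincaré dual to $\pi^*\eta$; the degree is right, since $\dim\mathcal Y-\deg\eta=14+8r_0=2M-2$. Then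
$$\langle f^*c_t,\zeta\rangle=\int_{\mathfrak B}\pi_!(f^*c_t)\,\eta=\int_{\mathfrak B}c_{2r_0}(S^\perp)^2\eta=1\in\mathbb F_2 .$$

*Torsion.* $k,K$ are odd and $2M-2\equiv2$ mod $4$, so $\mathrm H_{2M-2}(\widetilde{\mathrm{Gr}}_k(M+2);\mathbb Q)=0$ by Section 4, Step 3, and $f_*\zeta$ is torsion. Lemma 5.1(a) gives $\beta(c_t)\ne0$.

**Step 2: general $(k,n)$ as in B, by restriction to Step 1.** As $n\ge10$, $M\ge8$. Let $k^\circ,K^\circ$ be the largest odd integers $\le k,K$; they are $\ge5$. Then $k^\circ+K^\circ\ge M+2$. For $j\ge4$ this holds since $k^\circ+K^\circ\ge n-2$. For $j=3$, $n$ is odd, exactly one of $k,K$ is even, and the sum is $n-1=M+2$. For $j=2$ both are odd and the sum is $n=M+2$.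

Put $k'=\min(k^\circ,M-3)$ and $K'=M+2-k'$. Both are odd and $\ge5$, and $k'\le k$. Also $K'\le K$: if $k'=k^\circ$ then $K'\le K^\circ\le K$, otherwise $K'=5$. Let
$$g:\widetilde{\mathrm{Gr}}_{k'}(M+2)\to\widetilde{\mathrm{Gr}}_k(n),\qquad V\mapsto V\oplus\mathbb R^{k-k'},$$
which exists as $M+2+k-k'\le n$, i.e. $K'\le K$. Since $g^*w_i(V)=w_i(V)$, which is $0$ for $i>k'$, we get $g^*\tilde c_t=c_t$; for $k$ even, $k'$ is odd and so $k'<k$, and the extra term $w_kh_{2M-2-k}$ restricts to $0$. Hence $g^*\beta(\tilde c_t)=\beta(c_t)\ne0$ by Step 1, so $\beta(\tilde c_t)\ne0$. On the other hand $Sq^1\tilde c_t=0$ by Corollary 8.2(a). By Lemma 5.1(b), $\mathrm H^{2M-1}=\mathrm H^{2^t-1}$ contains an element of order $4$. $\square$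

## 11. Order 4 in degree $kj+M-1$: proof of Theorem C

For $k$ even we use $c'=w_k^j\tilde c_{t-1}$ of Corollary 8.2(b) and fibers $SU(6)/SO(6)$. In case (i), $k=M+1-K\le M-6$; in case (ii), $k\le M/j\le M/2$. So $k<M$ and $Sq^1c'=0$. We need a torsion homology class that pairs to $1$ with $c'$.

**Step 1: notation and the quaternionic Grassmannian.** Put
$$M'=M/2\ge8,\quad m=\lfloor j/2\rfloor,\quad N=M'+m,\quad N_H=\lfloor N/2\rfloor=\tfrac{M'}2+\lfloor\tfrac m2\rfloor,\quad q=\tfrac{M'}4-2\ge0,\quad a'=\tfrac k2-3\ge0 .$$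
So $\mathbb R^n=\mathbb R^{2M'+j}$ is $\mathbb C^N$ for $j$ even and $\mathbb C^N\oplus\mathbb R$ for $j$ odd. Let $G=\mathrm{Gr}_3(\mathbb H^{N_H})$, $S$ its tautological bundle (complex rank $6$), $\omega=S$ (group $Sp(3)\subset SU(6)$), and $F$ the orthogonal complement of $S$ in $\mathbb C^N\supset\mathbb C^{2N_H}=\mathbb H^{N_H}$, of rank $N-6$.

Recall that $\mathrm H^*(G;\mathbb F_2)=\mathbb F_2[e_1,e_2,e_3]/(h_{N_H-2},h_{N_H-1},h_{N_H})$ with $e_i=c_{2i}(S)$; *in this section the letters $h_i$ without a bundle mean* $\sum h_i=(\sum e_i)^{-1}$, $\deg h_i=4i$. We view $e_i,h_i$ as elementary and complete symmetric polynomials in three variables. The Schur classes $s_\lambda$ (at most three rows) with $\lambda_1\le N_H-3$ form a basis of $\mathrm H^*(G;\mathbb F_2)$, and $s_\lambda=0$ if $\lambda_1>N_H-3$: by Jacobi–Trudi such $s_\lambda$ is a determinant whose first row consists of $h_i$ with $i\ge N_H-2$, which vanish; so the remaining ones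 span, and their number $\binom{N_H}3$ is the dimension. Pieri's rule says $h_ps_\mu=\sum s_\lambda$ over $\lambda$ with $|\lambda|=|\mu|+p$ and $\lambda_1\ge\mu_1\ge\lambda_2\ge\mu_2\ge\lambda_3\ge\mu_3$, and $e_3s_\lambda=s_{\lambda+(1,1,1)}$. For example $h_1^2=s_{(2)}+s_{(1,1)}$.

The class $\gamma=c(S)^{-1}$ lives in degrees $\equiv0$ mod $4$, and $\gamma_{4i}=h_i$. Since $M'\equiv0$ mod $4$, the expression of Lemma 9.1 at level $t-1$ is
$$\gamma_{M'-8}^2+\gamma_{M'-6}\gamma_{M'-10}=h_q^2.\tag{11.1}$$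

**Step 2: the base $\mathfrak B$ and the map $f$.** In case (i), $\mathfrak B$ is the bundle over $G$ of complex $a'$-planes $A\subset F$. Here $j=1$, $m=0$, $N=M'$, and $B=F/A$ has rank $b'=M'-6-a'=(K-7)/2\ge0$. In case (ii), $\mathfrak B$ is the bundle of $a'$-tuples of orthogonal lines $\ell_1,\dots,\ell_{a'}\subset F$; put $A=\bigoplus\ell_i$, $B=F/A$, $x_i=c_1(\ell_i)$. (That $a'\le N-6$ is clear if $a'=0$, and otherwise follows from (11.4) below.)

In both cases $V=E\oplus A$ has rank $6+2a'=k$, and $V^\perp=iE\oplus B$, plus $\mathbb R$ if $j$ is odd. This gives $f:\mathcal Y\to\widetilde{\mathrm{Gr}}_k(n)$. $\mathfrak B$ is simply connected and $\mathrm H^*(\mathfrak B;\mathbb Z)$ is torsion free, since $\mathfrak B$ is built from $G$ by bundles of complex Grassmannians or projective spaces.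

**Step 3: the pairing becomes an integral over $\mathfrak B$.** Put $\varepsilon=0$ for $j$ odd and $\varepsilon=1$ for $j$ even, so $j+\varepsilon=2m+1$. Let $e(E)\in\mathrm H^6(\mathcal Y;\mathbb Z)$ be the Euler class, with reduction $w_6=w_6(E)$. For homogeneous $\eta\in\mathrm H^*(\mathfrak B;\mathbb Z)$ let $\zeta$ be Poincaré dual to $e(E)^\varepsilon\pi^*\eta$. We claim that
$$\langle f^*c',\zeta\rangle=\int_{\mathfrak B}\kappa\,\eta,\qquad\kappa=e_3^m\,h_q^2\,c_{a'}(A)^j\tag{11.2}$$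
if $\deg\eta=\dim\mathfrak B-\deg\kappa$. First, $\zeta$ has the right degree: $\deg\kappa=12m+8q+2a'j=12m+M-16+(k-6)j$, so
$$\dim\mathcal Y-6\varepsilon-\deg\eta=20+\deg\kappa-6\varepsilon=kj+M+4+6(2m-j-\varepsilon)=kj+M-2 .$$
Next, $w_k(V)=w_6c_{a'}(A)$ and $w_6^2=c_6(\omega)=e_3$, so $w_k(V)^jw_6^\varepsilon=w_6^{2m+1}c_{a'}(A)^j=w_6\,e_3^m\,c_{a'}(A)^j$. By Lemma 9.1 and (11.1), the summand $c_{t-1}$ of $\tilde c_{t-1}$ gives (11.2). The extra summand $w_kh_{M-2-k}(V)$ contributes $0$: $w_k^{j+1}w_6^\varepsilon h_{M-2-k}(V)$ is $w_6^{2m+2}=e_3^{m+1}$ times a base class times $h_{M-2-k}(V)$, and the last claim of Lemma 9.1 applies.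

**Step 4: some integral $\eta$ makes (11.2) nonzero, case (i).** Here $m=0$ and $j=1$. Take $\eta=c_{b'}(B)\cdot c_{b'}(B)^{a'}\cdot\eta_1$ with $\eta_1\in\mathrm H^*(G;\mathbb Z)$. As $N=M'$ is even, $\mathbb C^N=\mathbb H^{N_H}$ and $F=S^\perp$, so mod 2
$$c_{a'}(A)c_{b'}(B)=c_{N-6}(F)=\gamma_{2(N-6)}=h_{N_H-3}.$$
As in Section 10, $c_{b'}(B)^{a'}$ restricts to $\pm$ the point class of the fibers of $\mathfrak B\to G$. So $\int_{\mathfrak B}\kappa\eta=\int_Gh_{N_H-3}h_q^2\eta_1$. By Pieri, $h_q^2=\sum_{i=0}^qs_{(2q-i,i)}$. The coefficient of $s_{(N_H-3,q,q)}$ in $h_{N_H-3}h_q^2$ is $1$: a contribution from $\mu=(2q-i,i,0)$ needs $\mu_2=i\ge\lambda_3=q$, so $i=q$, and for $i=q$ the conditions $N_H-3\ge q\ge q\ge q\ge q\ge0$ hold, because $q=M'/4-2\le M'/2-3=N_H-3$. This partition has $\lambda_1\le N_H-3$, so $h_{N_H-3}h_q^2\ne0$ in $\mathrm H^*(G;\mathbb F_2)$. By mod 2 Poincaré duality some mod 2 class pairs to $1$ with it, and it lifts to an integral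 $\eta_1$ because $\mathrm H^*(G;\mathbb Z)$ is torsion free.

**Step 5: the same, case (ii).** We first show $e_3^mh_q^2\ne0$ in $\mathrm H^*(G;\mathbb F_2)$. We have $e_3^mh_q^2=\sum_{i=0}^qs_{(2q-i+m,\,i+m,\,m)}$. The term $i=q$ survives if and only if $q+m\le N_H-3$, which unwinds to
$$\lceil m/2\rceil\le M'/4-1.\tag{11.3}$$
From $6j\le kj\le M=2M'$ we get $m\le j/2\le M'/6$. For $M'=8$: $m\le1$, and (11.3) holds. For $M'\ge16$: $\lceil m/2\rceil\le\frac{M'}{12}+\frac12\le\frac{M'}4-1$.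

$\mathfrak B\to G$ is an iterated projective bundle: the line $\ell_i$ lies in a bundle of rank $N-6-(i-1)$. So $\mathrm H^*(\mathfrak B)$ is free over $\mathrm H^*(G)$ on the monomials $\prod x_i^{\epsilon_i}$, $0\le\epsilon_i\le N-6-i$. As $c_{a'}(A)=\prod x_i$, $\kappa=e_3^mh_q^2\prod x_i^j$ is nonzero mod 2 if $a'=0$, or, for $a'\ge1$ (that is, $k\ge8$), provided
$$j\le N-6-a'=M'+m-3-\tfrac k2.\tag{11.4}$$
If $j=2$: $m=1$ and $k\le M/2=M'$, so the right side is $\ge M'/2-2\ge2$. If $j\ge3$: $k/2\le M'/j\le M'/3$, and $8j\le kj\le M$ gives $3\le j\le M/8=M'/4$, so $M'\ge16$. Then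
$$j-m=\lceil j/2\rceil\le\tfrac{M'}8+\tfrac12\le\tfrac23M'-3\le M'-3-\tfrac k2 .$$
So (11.4) holds and $\kappa\ne0$ mod 2. By mod 2 Poincaré duality and torsion-freeness of $\mathrm H^*(\mathfrak B;\mathbb Z)$, some integral $\eta$ has $\int_{\mathfrak B}\kappa\eta=1$ mod 2.

**Step 6: $f_*\zeta$ is torsion.** Here $k$ is even, so the vanishing of Section 10 is not available; we use that few classes are pulled back. By Section 4, Step 3, $\mathrm H^*(\widetilde{\mathrm{Gr}}_k(n);\mathbb Q)$ is generated by Pontryagin and Euler classes of $V,V^\perp$. Rationally, $p_i(E)=p_i(iE)=\pm c_{2i}(\omega)$ comes from $\mathfrak B$, hence so do all $p_i(V),p_i(V^\perp)$. Further $e(V)=e(E)e(A)$, while $e(V^\perp)=\pm e(E)e(B)$ for $n-k$ even and $0$ for $n-k$ odd, and $e(E)^2=p_3(E)$. So all pulled back classes lie in the ring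
$$L=\pi^*\mathrm H^*(\mathfrak B;\mathbb Q)+e(E)\,\pi^*\mathrm H^*(\mathfrak B;\mathbb Q),$$
which is stable under multiplication by $e(E)$ and $\pi^*\eta$. And $\pi_!$ vanishes on $L$, since the fiber dimension $20$ exceeds $6=\deg e(E)$. So for every rational class $z$, $\langle z,f_*\zeta\rangle=\int_{\mathcal Y}f^*z\,e(E)^\varepsilon\pi^*\eta=0$, and $f_*\zeta$ is torsion.

Now Lemma 5.1, applied to $c'$ and $f_*\zeta$, gives an element of order $4$ in $\mathrm H^{kj+M-1}(\widetilde{\mathrm{Gr}}_k(n);\mathbb Z)$. $\square$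

With A, B and C, Assertions (1)–(4) are proved.

## 12. $\widetilde{\mathrm{Gr}}_5(2^s+1)$ and the complete list

A, B and C leave one family undecided, up to duality: $k=5$, $n=M+1$. Here the torsion is killed by $2$, and the proof combines division by a variable (Section 6) with the Koszul argument (Section 7).

**Proposition 12.1.** For $M=2^s\ge16$, all torsion in $\mathrm H^*(\widetilde{\mathrm{Gr}}_5(M+1);\mathbb Z)$ is killed by $2$.

*Proof.* Work in $P=P_5$.

**Step 1: simplify the relations.** For $M''\in\{M,M/2\}$, (3.4) gives $w_3h_{M''-3}+w_5h_{M''-5}=0$. As $w_3,w_5$ are coprime, $h_{M''-3}=w_5g_{M''}$ and $h_{M''-5}=w_3g_{M''}$ for some $g_{M''}\in P$. Write $g=g_M$, $g_1=g_{M/2}$, $b=h_{M-4}$. From $Sq^1h_{\text{odd}}=0$ and $Sq^1w_5=0$ we get $Sq^1g=0$ and $Sq^1g_1=0$; and $Sq^1b=h_{M-3}=w_5g$. By (3.2), $w_3g=h_{M-5}=w_3h_{M/2-4}^2+w_5h_{M/2-5}^2=w_3h_{M/2-4}^2+w_5w_3^2g_1^2$, so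
$$g=h_{M/2-4}^2+w_3w_5g_1^2 .$$
Similarly $b=h_{M/2-2}^2+w_2h_{M/2-3}^2+w_4h_{M/2-4}^2=h_{M/2-2}^2+w_2w_5^2g_1^2+w_4h_{M/2-4}^2$. Modulo $g$ we may replace $h_{M/2-4}^2$ by $w_3w_5g_1^2$, and since $Sq^1(w_2w_4w_5)=w_3w_4w_5+w_2w_5^2$,
$$b\equiv h_{M/2-2}^2+Sq^1(w_2w_4w_5g_1^2)\pmod g.\tag{12.2}$$
By (3.4), $h_M=w_2h_{M-2}+w_4b$; by (3.1), $h_{M+1}=w_2h_{M-1}+w_3h_{M-2}+w_4w_5g+w_5b$. So
$$C=C_{5,M+1}=P/J,\qquad J=(h_{M-3},\dots,h_{M+1})=(w_5g,\,w_5b,\,h_{M-2},\,h_{M-1},\,w_4b).$$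

**Step 2: divide by $w_5$.** Modulo $w_5$, $P$ becomes $P_4$ and $h_{M-3}=0$. So $C/w_5C=P_4/(h_{M-2},h_{M-1},w_4b)=C_{4,M}$, and these three elements form a regular sequence in $P_4$, which has three variables (finite-dimensional quotient by Lemma 4.2). By Lemma 6.1, $(J:w_5)=(h_{M-2},h_{M-1},w_4b,g,b)=(g,b,h_{M-2},h_{M-1})$. As $Sq^1w_5=0$, $w_5C\cong C':=P/(g,b,h_{M-2},h_{M-1})$ as $Sq^1$-complexes. $C'$ is finite dimensional, so its four relations, in four variables, form a regular sequence.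

**Step 3: $H(P/(g,b))$.** By the example of Section 4, $H(P)=Z_0=\mathbb F_2[w_2^2,w_4^2]$, detected modulo $(w_3,w_5)$, where $h_{2l}\mapsto\bar h_l$ with $\sum\bar h_l=(1+w_2+w_4)^{-1}$. The cycle $g$ has class $\bar h_{M/4-2}^2$. In $P/(g)$, $b$ is a cycle, and by (12.2) it acts on homology as $h_{M/2-2}^2$, that is, as $\bar h_{M/4-1}^2$. By Lemma 4.2(b) and Frobenius, $\bar h_{M/4-2}^2,\bar h_{M/4-1}^2$ is a regular sequence in $Z_0$. Multiplication by $g$ on $P$, and then by $b$ on $P/(g)$, are injective chain maps which are injective on homology; the long exact sequences give first $H(P/(g))=Z_0/(\bar h_{M/4-2}^2)$ and then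
$$H(P/(g,b))=Z_0/(\bar h_{M/4-2}^2,\bar h_{M/4-1}^2),\qquad\text{of dimension }e=\tbinom{M/4-1}2 .$$

**Step 4: $H(C')$.** On $H(P/(g,b))$ the square $h_{M-2}^2$ acts as $\bar h_{M/2-1}^2=0$, because by the recursion $\bar h_l=w_2\bar h_{l-1}+w_4\bar h_{l-2}$ the ideal $(\bar h_{M/4-2},\bar h_{M/4-1})$ contains all later $\bar h$'s. So Lemma 7.1, with $R=P/(g,b)$, $u=h_{M-2}$ and $v=h_{M-1}$, gives $\dim H(C')=2e$, and $H(P/(g,b))\to H(C')$ is injective. Hence the image of $Z_0$ in $H(C')$ has dimension $e$.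

**Step 5: the count.** Consider $0\to C'\xrightarrow{w_5}C\to C_{4,M}\to0$. For $z\in Z_0$, $w_4z$ is a cycle of $C_{4,M}$, and $\delta[w_4z]=[z]$ since $Sq^1(w_4z)=w_5z$ in $C$. So $\mathrm{rank}\,\delta\ge e$. By Section 6, $\dim H(C_{4,M})=\binom{M/2}2$. By (4.1),
$$\dim H(C)\le\tbinom{M/2}2+2e-2e=\tbinom{M/2}2,$$
which is (4.7) for $k=5$, $n=M+1$. Criterion 4.6 applies. $\square$

**Proof of D.** There is no element of order $4$ if $\min(k,K)\le4$ or ($n=2^t$, $k$ odd), by A; nor for $n=M+1$, $\min(k,K)=5$, by Proposition 12.1 and duality, because then $n\ge10$ forces $M\ge16$. Now let $\min(k,K)\ge5$ and exclude these cases.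

* If $j\ge3$, or $j=2$ with $k$ odd, B applies. Its condition "$n<2^t$ or $k$ even" holds, since $n=2^t$ with $k$ odd is excluded.
* If $j=2$ and $k$ is even, then $K$ is even. By duality let $6\le k\le K$. So $n\ge12$, hence $M\ge16$, and $k\le M/2+1$. As $M/2+1$ is odd, $k\le M/2$, i.e. $2k\le M$, and C(ii) applies.
* If $j=1$, then $n$ is odd; by duality let $k$ be even and $K$ odd. Then $k\ge6$, and as $\min(k,K)\ne5$, $K\ge7$. So $n\ge13$, $M\ge16$, and C(i) applies. $\square$
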